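\title{Tamely ramified Eisenstein series on $\mathbb{P}^1$:\\ the rank one relations and their torsion}

\begin{abstract}
Let $G$ be a split reductive group over $\mathbb{F}_q$ whose roots are surjective on the coweight lattice. The Eisenstein series on $\mathbb{P}^1$ with Iwahori level at $0,1,\infty$ generate a module $C_{\mathrm{Eis}}$ over the threefold tensor power of the affine Hecke algebra. This module is generated by one series $\mathrm{Eis}_0$, which satisfies a translation relation and a reflection relation, and one asks whether these relations present $C_{\mathrm{Eis}}$. We show that the module $\widetilde C$ defined by the relations surjects onto $C_{\mathrm{Eis}}$ with kernel equal to the torsion of $\widetilde C$ over the center of the Hecke algebra, and that $C_{\mathrm{Eis}}$ is torsion free of rank $|W|^3$. The torsion is nonzero for $\mathrm{SO}_5$, where we write down a torsion element, and more generally whenever the Dynkin diagram has a multiple edge. It vanishes for products of groups of semisimple rank at most one. The simply-laced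 case with a component of rank at least two is not decided.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Eisenstein series with Iwahori level at three points}

Let $G$ be a reductive group over $\mathbb{F}_q$ with a split maximal torus $T$ and a Borel subgroup $B=TU$. Let $\Lambda=\operatorname{Hom}(\mathbb{G}_m,T)$ be the coweight lattice, $\Lambda^\vee=\operatorname{Hom}(T,\mathbb{G}_m)$ the weight lattice and $W$ the Weyl group. Roots are written $\check\alpha\in\Lambda^\vee$ and the corresponding coroots $\alpha\in\Lambda$; the positive roots are those occurring in $\operatorname{Lie}(B)$. Throughout the paper we assume: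
\begin{itemize}
\item[(H)] for every root $\check\alpha$ the map $\Lambda\to\mathbb{Z}$, $\lambda\mapsto\langle\check\alpha,\lambda\rangle$, is surjective.
\end{itemize}
The groups $\mathrm{PGL}_2$, $\mathrm{SL}_3$ and all adjoint groups satisfy (H), while $\mathrm{SL}_2$ does not.

Let $\mathbb{F}$ be the function field of $\mathbb{P}^1$ over $\mathbb{F}_q$, with adeles $\mathbb{A}$, integral adeles $\mathbb{O}$, and completions $\mathbb{F}_x\supset\mathbb{O}_x$ at the closed points $x$. Let $S=\{0,1,\infty\}$. For $x\in S$ let $K_x=I\subset G(\mathbb{O}_x)$ be the Iwahori subgroup, the preimage of $B(\mathbb{F}_q)$ under reduction; for $x\notin S$ let $K_x=G(\mathbb{O}_x)$; put $K_S=\prod_xK_x$. The space of automorphic functions $C_{\mathrm{Aut}}$ consists of the finitely supported complex functions on $K_S\backslash G(\mathbb{A})/G(\mathbb{F})$. This double coset space is the set of isomorphism classes of $\mathbb{F}_q$-points $(\mathcal{E},F_0,F_1,F_\infty)$ of the stack $\operatorname{Bun}_G(\mathbb{P}^1,S)$: a $G$-bundle $\mathcal{E}$ on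 $\mathbb{P}^1$ with a reduction $F_x$ to $B$ (a \emph{flag}) of its fiber at each $x\in S$.

A $B$-bundle induces a $T$-bundle, and it induces a $G$-bundle with flags at $S$. This gives the diagram
\[
\operatorname{Bun}_T(\mathbb{P}^1)\xleftarrow{\ \mathfrak{p}\ }\operatorname{Bun}_B(\mathbb{P}^1)\xrightarrow{\ \mathfrak{q}\ }\operatorname{Bun}_G(\mathbb{P}^1,S).
\]
The components of $\operatorname{Bun}_T(\mathbb{P}^1)$ are indexed by the degree $\lambda\in\Lambda$, and the Eisenstein series $\mathrm{Eis}_\lambda=\mathfrak{q}_!\,\mathfrak{p}^*\underline{1}_\lambda$ is obtained from the indicator function of a component by pullback and by integration along fibers for the weighted counting measure. The fibers of $\mathfrak{q}$ are sets, so $\mathrm{Eis}_\lambda(\mathcal{E},F_0,F_1,F_\infty)$ is the number of $B$-reductions of $\mathcal{E}$ of degree $\lambda$ that restrict to $F_x$ at each $x\in S$. In adelic terms, define $\deg\tau\in\Lambda$ for $\tau\in T(\mathbb{A})$ by $\langle\mu,\deg\tau\rangle=\sum_x\deg(x)\operatorname{val}_x(\mu(\tau_x))$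 for $\mu\in\Lambda^\vee$, let $T(\mathbb{A})_\lambda$ be the part of degree $\lambda$, and let $\varphi_\lambda$ be the indicator function of $K_ST(\mathbb{A})_\lambda U(\mathbb{A})$. Then
\begin{equation}\label{eq:eis}
\mathrm{Eis}_\lambda=\mathrm{Eis}_{\varphi_\lambda},\qquad \mathrm{Eis}_\varphi(g)=\sum_{\gamma\in G(\mathbb{F})/B(\mathbb{F})}\varphi(g\gamma).
\end{equation}
Indeed, a coset $\gamma$ is a $B$-reduction at the generic point, it extends uniquely to $\mathbb{P}^1$ because $G/B$ is proper, and $\varphi_\lambda(g\gamma)=1$ says that the extension has degree $\lambda$ and agrees with the flags. We index the components of $\operatorname{Bun}_T$ so that the bundle of $\tau$ has degree $\deg\tau$; the opposite convention replaces $\lambda$ by $-\lambda$ and changes neither $\mathrm{Eis}_0$ nor the family $\{\mathrm{Eis}_\lambda\}$.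

\subsection{Hecke operators and the question}

Let $\mathcal{H}$ be the algebra of compactly supported complex bi-$I$-invariant functions on $G(\mathbb{F}_q((\varpi)))$, with product $(h_1*h_2)(g)=\int h_1(y)h_2(y^{-1}g)\,dy$ and $\operatorname{vol}(I)=1$. The double cosets are indexed by the extended affine Weyl group $\Lambda\rtimes W$: an element $w\in W$ gives $I\dot wI$, and $\lambda\in\Lambda$ gives $I\varpi^\lambda I$ with $\varpi^\lambda=\lambda(\varpi)$. Their indicator functions $T_w$ form a basis of $\mathcal{H}$, and $(T_s+1)(T_s-q)=0$ for a simple reflection $s\in W$. Call $\lambda$ \emph{antidominant} if $\langle\check\alpha,\lambda\rangle\le0$ for all positive roots. There is an injective algebra homomorphism $\mathbb{C}[\Lambda]\to\mathcal{H}$, $\lambda\mapsto J_\lambda$, with $J_\lambda=T_\lambda$ for antidominant $\lambda$; thus $J_{\mu-\nu}=T_\mu T_\nu^{-1}$ for antidominant $\mu,\nu$.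

A uniformizer at $i\in S$ identifies $\mathcal{H}$ with the Iwahori--Hecke algebra $\mathcal{H}^i$ of $G(\mathbb{F}_i)$, written $h\mapsto h^i$, and $\mathcal{H}^i$ acts on $C_{\mathrm{Aut}}$ by $(h^i\psi)(g)=\int_{G(\mathbb{F}_i)}h(y)\psi(y^{-1}g)\,dy$. The three actions commute and give an action of $\mathcal{H}^{\otimes S}=\mathcal{H}^0\otimes\mathcal{H}^1\otimes\mathcal{H}^\infty$. The spherical Hecke algebras at the points $x\notin S$ act in the same way. Let $C_{\mathrm{Eis}}\subset C_{\mathrm{Aut}}$ be the smallest subspace that contains all $\mathrm{Eis}_\lambda$ and is stable under all these operators.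

Consider two families of relations on a vector $v$ of an $\mathcal{H}^{\otimes S}$-module.
\begin{itemize}
\item \emph{Translation relation.} For every $\lambda\in\Lambda$: $J^0_\lambda v=J^1_\lambda v=J^\infty_\lambda v$.
\item \emph{Reflection relation.} For every simple reflection $s\in W$:
\[
(1+T_s^0)(1+T_s^1)v=(1+T_s^0)(1+T_s^\infty)v=(1+T_s^1)(1+T_s^\infty)v.
\]
\end{itemize}
Let $\widetilde C$ be the quotient of $\mathcal{H}^{\otimes S}$ by the left ideal generated by the elements expressing these relations, such as $J_\lambda^0-J_\lambda^1$. The problem, posed in \cite{Saffat}, is the following.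

\begin{quote}
\textbf{Question.} Does $h\mapsto h\cdot\mathrm{Eis}_0$ induce an isomorphism $\widetilde C\cong C_{\mathrm{Eis}}$ of $\mathcal{H}^{\otimes S}$-modules?
\end{quote}

Both relations reflect the geometry of $\mathbb{P}^1$. We shall see that $J^i_\lambda$ shifts the degree of the $T$-bundle by $\lambda$, so the translation relation says that a $T$-bundle on $\mathbb{P}^1$ is determined by its degree. The reflection relation is visible for $\mathrm{PGL}_2$.

\begin{example}\label{ex:pgl2}
Let $G=\mathrm{PGL}_2$. A $G$-bundle is a $\mathbb{P}^1$-bundle $\Sigma\to\mathbb{P}^1$, a flag at $x$ is an $\mathbb{F}_q$-point of $\Sigma_x$, and a $B$-reduction is a section. The normal bundle of a section of degree $\lambda$ is the line bundle attached to the character of $T$ on $\operatorname{Lie}(G)/\operatorname{Lie}(B)$, so it has degree $\pm\langle\check\alpha,\lambda\rangle$. Suppose that $\Sigma$ has a section whose normal bundle has degree $0$. Since $B=\mathbb{G}_a\rtimes\mathbb{G}_m$, since a line bundle of degree $0$ on $\mathbb{P}^1$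 is trivial, and since $H^1(\mathbb{P}^1,\mathcal{O})=0$, the $B$-bundle is trivial, and $\Sigma\cong\mathbb{P}^1\times\mathbb{P}^1$. The graph of a map $\mathbb{P}^1\to\mathbb{P}^1$ of degree $n$ has normal bundle of degree $2n$, so the sections with normal bundle of degree $0$ are exactly the constant ones. Hence $\mathrm{Eis}_0$ is the indicator function of the locus where $\Sigma$ is trivial and $F_0=F_1=F_\infty$. The operator $1+T_s^i$ sums over the $q+1$ positions of $F_i$. So $(1+T^0_s)(1+T^1_s)\mathrm{Eis}_0$ counts the constant sections through $F_\infty$: it is the indicator function of the locus where $\Sigma$ is trivial, and this is symmetric in the three points.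
\end{example}

The translation relation comes from the torus and the reflection relation from the minimal parabolic subgroups. Since $\mathcal{H}$ is generated by the $J_\lambda$ and the $T_s$, one may guess that no further relation is needed. The guess is right in semisimple rank one, and it is right generically over the center of $\mathcal{H}$; it is wrong in general.

\subsection{Results}

Let $Z$ be the center of $\mathcal{H}$. It lies in the image of $\mathbb{C}[\Lambda]$ (Section~\ref{sec:algebra}), so for $z\in Z$ and $i,i'\in S$ the central element $z^i-z^{i'}$ of $\mathcal{H}^{\otimes S}$ kills a vector satisfying the translation relation, and with it the module that this vector generates. Thus $Z$ acts on such a module through any of the three factors, with the same result.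

\begin{theorem}\label{thm:structure}
For every $G$ satisfying \textup{(H)}, the translation and reflection relations hold for $\mathrm{Eis}_0$, the resulting map $\widetilde C\to C_{\mathrm{Eis}}$ is surjective, and its kernel is exactly the $Z$-torsion submodule of $\widetilde C$. Moreover $C_{\mathrm{Eis}}$ is $Z$-torsion free of rank $|W|^3$.
\end{theorem}

So $C_{\mathrm{Eis}}\cong\widetilde C/(Z\text{-torsion})$, and the Question asks whether $\widetilde C$ is torsion free.

\begin{theorem}\label{thm:B2}
Let $G\cong\mathrm{SO}_5\cong\mathrm{PGSp}_4$ be the split adjoint group of type $B_2$. For every $q$ the map $\widetilde C\to C_{\mathrm{Eis}}$ is not injective; an explicit nonzero element of its kernel is given in \eqref{eq:element}.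
\end{theorem}

\begin{theorem}\label{thm:multiple}
If $G$ satisfies \textup{(H)} and its Dynkin diagram has a multiple edge, then $\widetilde C\to C_{\mathrm{Eis}}$ is not injective.
\end{theorem}

\begin{theorem}\label{thm:positive}
If $G$ satisfies \textup{(H)} and is a product of groups of semisimple rank at most $1$, then $\widetilde C\to C_{\mathrm{Eis}}$ is an isomorphism.
\end{theorem}

The simply-laced case with a component of rank at least $2$ is not decided here.

\subsection{The method}

Two reductions turn the negative results into commutative algebra. First, $C_{\mathrm{Eis}}$ is torsion free over $Z$ (Proposition~\ref{prop:torsionfree}), so every torsion element of $\widetilde C$ lies in the kernel, and no further automorphic computation is needed. Second, to find torsion we cut $\widetilde C$ down by the projector to a character $\chi$ of the finite Hecke algebra, applied at all three points. What remains is described by a quotient $R/N_\chi$ of the Laurent polynomial ring $R=\mathbb{C}[\Lambda]$ by a sum $N_\chi=\sum_sn_sR^s$ with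 one explicit summand for each simple reflection (Proposition~\ref{prop:isotypic}). Each summand alone has torsion free quotient, but the sum need not. A multiple edge provides a character with $\chi(T_{s_1})=q$ and $\chi(T_{s_2})=-1$, and for it $R/N_\chi$ has torsion. For $B_2$ this is the single polynomial identity \eqref{eq:identity}.

Sections~\ref{sec:algebra} and \ref{sec:automorphic} carry out the two reductions, and Section~\ref{sec:B2} proves Theorem~\ref{thm:B2}, using nothing else. Sections~\ref{sec:generic}, \ref{sec:rankone} and \ref{sec:multiple} prove Theorems~\ref{thm:structure}, \ref{thm:positive} and \ref{thm:multiple}.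

\section{The module defined by the relations}\label{sec:algebra}

\subsection{The Bernstein presentation}

For $w\in\Lambda\rtimes W$ the length $\ell(w)$ is given by $q^{\ell(w)}=\int T_w$, the number of cosets in $IwI/I$. The finite Hecke algebra $H_W\subset\mathcal{H}$ is the span of the $T_w$ with $w\in W$. It is presented by the generators $T_s$, the quadratic relations and the braid relations, and $T_sT_w$ equals $T_{sw}$ if $\ell(sw)>\ell(w)$ and $(q-1)T_w+qT_{sw}$ otherwise; the same holds on the right.

Let $R\subset\mathcal{H}$ be the image of $\mathbb{C}[\Lambda]$. The Weyl group symmetry appears after a normalization. Let $\rho$ be the half sum of the positive roots, take $q^{1/2}>0$, and put $\theta_\lambda=q^{\langle\rho,\lambda\rangle}J_\lambda$. For antidominant $\lambda$ one has $\ell(\varpi^\lambda)=-\langle2\rho,\lambda\rangle$, so $\theta_\lambda=q^{-\ell(\varpi^\lambda)/2}T_\lambda$. Let $W$ act on $R$ by $w\theta_\lambda=\theta_{w\lambda}$. We use the following standard facts, due to Bernstein; see \cite[Propositions 3.6,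 3.7, 3.11]{Lusztig}.
\begin{itemize}
\item[(B1)] The elements $T_w\theta_\lambda$ $(w\in W,\ \lambda\in\Lambda)$ form a basis of $\mathcal{H}$, and so do the $\theta_\lambda T_w$.
\item[(B2)] The center of $\mathcal{H}$ is $Z=R^W$.
\item[(B3)] For a simple reflection $s$ with coroot $\alpha=\alpha_s$ and $p\in R$,
$\;pT_s-T_s\,s(p)=(q-1)\dfrac{p-s(p)}{1-\theta_{\varepsilon\alpha}}$, with a fixed sign $\varepsilon=\pm1$.
\end{itemize}
The sign depends on whether $R$ is built from dominant or antidominant coweights: the anti-automorphism $T_w\mapsto T_{w^{-1}}$ exchanges the two constructions, with $\theta_\lambda\mapsto\theta_{-\lambda}$, and turns (B3) into the same relation with the opposite sign. To find $\varepsilon$ in our convention, apply the character $h\mapsto\int h$ of $\mathcal{H}$. It sends $T_s$ to $q$ and $\theta_\lambda$ to $q^{-\langle\rho,\lambda\rangle}$ (for antidominant $\lambda$, hence for all), so $\theta_\alpha\mapsto q^{-1}$. For $p=\theta_\omega$ with $\langle\check\alpha,\omega\rangle=1$ the image of $p-s(p)=\theta_\omega(1-\theta_{-\alpha})$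 is nonzero, so (B3) gives $q=(q-1)/(1-q^{-\varepsilon})$, which forces $\varepsilon=+1$. Put $e_s=1+T_s$. Adding $p=s(p)+(p-s(p))$ to (B3) gives the form that we use:
\begin{equation}\label{eq:bernstein}
p\,e_s=e_s\,s(p)+(q-\theta_\alpha)\,\frac{p-s(p)}{1-\theta_\alpha}\qquad(p\in R).
\end{equation}

\subsection{One simple reflection}

Fix a simple reflection $s$, with root $\check\alpha$ and coroot $\alpha$. By (H) there is $\omega_s\in\Lambda$ with $\langle\check\alpha,\omega_s\rangle=1$; this is the place where (H) enters. Put $\eta_s=\theta_{-\omega_s}$, so that $s(\eta_s)=\theta_\alpha\eta_s$. Then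
\begin{equation}\label{eq:decomp}
R=R^s\oplus R^s\eta_s,\qquad p=p'+p''\eta_s,\qquad p''=\frac{p-s(p)}{\eta_s-s(\eta_s)}=\frac{p-s(p)}{\eta_s(1-\theta_\alpha)}.
\end{equation}
Indeed, $\theta_\lambda-\theta_{s\lambda}$ is divisible by $1-\theta_\alpha$, so $p''\in R$; it is $s$-invariant; $p'=p-p''\eta_s$ satisfies $p'-s(p')=p-s(p)-p''(\eta_s-s(\eta_s))=0$; and applying $1-s$ to a relation $p'+p''\eta_s=0$ gives $p''=0$. The last term of \eqref{eq:bernstein} is now $b_sp''$, where
\[
b_s=(q-\theta_\alpha)\eta_s=q\eta_s-s(\eta_s),\qquad s(b_s)=q\,s(\eta_s)-\eta_s=(q\theta_\alpha-1)\eta_s .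
\]

\begin{remark}
For $\mathrm{SL}_2$ one has $\Lambda=\mathbb{Z}\alpha$, and $\theta_\alpha^n-\theta_\alpha^{-n}$ is divisible by $1-\theta_\alpha^2$. So $(p-s(p))/(1-\theta_\alpha)$ is always divisible by $1+\theta_\alpha$ and is never a unit, whereas under (H) it equals the unit $\eta_s$ for $p=\eta_s$.
\end{remark}

The reflection relation involves $e_s$ on the right, and we shall test it against eigenvectors of $T_s$ on the left. The next lemma removes $e_s$ from such a product.

\begin{lemma}\label{lem:delta}
Let $u\in\mathcal{H}$ satisfy $uT_s=\chi_su$ with $\chi_s\in\{q,-1\}$. Then $u\,p\,e_s=u\,\Delta(p)$ for $p\in R$, where $\Delta$ is the $R^s$-linear map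
\[
\Delta^+(p)=(q+1)p'+q(\eta_s+s(\eta_s))p''\ \text{ if }\chi_s=q,\qquad \Delta^-(p)=b_sp''\ \text{ if }\chi_s=-1 .
\]
\end{lemma}

\begin{proof}
Since $ue_s=(1+\chi_s)u$, formula \eqref{eq:bernstein} gives $upe_s=u\big((1+\chi_s)s(p)+b_sp''\big)$. For $\chi_s=-1$ this is the claim. For $\chi_s=q$ the expression in parentheses is $R^s$-linear in $p$, equals $q+1$ at $p=1$, and equals $(q+1)s(\eta_s)+q\eta_s-s(\eta_s)=q(\eta_s+s(\eta_s))$ at $p=\eta_s$.
\end{proof}

Four elements of $R$ will describe the reflection relation: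
\[
n_{s,0}=s(b_s),\qquad n_{s,1}=1,\qquad n_{s,2}=b_s,\qquad n_{s,3}=b_s^2 .
\]

\begin{lemma}\label{lem:free}
For $\nu=0,1,2,3$ the quotient $R/n_{s,\nu}R^s$ is a free $R^s$-module of rank $1$.
\end{lemma}

\begin{proof}
Let $\eta=\eta_s$, $\sigma=\eta+s(\eta)\in R^s$ and $\pi=\eta\,s(\eta)\in(R^s)^\times$, so $\eta^2=\sigma\eta-\pi$. In the coordinates \eqref{eq:decomp},
\[
n_{s,0}=q\sigma-(q+1)\eta,\qquad n_{s,1}=1,\qquad n_{s,2}=-\sigma+(q+1)\eta,
\]
\[
n_{s,3}=\sigma^2-2(q+1)\sigma\eta+(q+1)^2(\sigma\eta-\pi)=\big(\sigma^2-(q+1)^2\pi\big)+(q^2-1)\sigma\,\eta .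
\]
In each case the coordinates $n',n''$ generate the unit ideal of $R^s$; for $n_{s,3}$ the ideal contains $\sigma$, hence the unit $\pi$. If $An'+Bn''=1$, then $(n',n'')$ and $(-B,A)$ form a basis of $(R^s)^2$.
\end{proof}

\subsection{Imposing the relations in two steps}

The kernel of the multiplication $R^{\otimes3}\to R$ is generated by the $J_\lambda^i-J_\lambda^{i'}$. So the quotient of $\mathcal{H}^{\otimes S}$ by the translation relation alone is
\[
P=\mathcal{H}^{\otimes S}\otimes_{R^{\otimes3}}R .
\]
Let $v=1\otimes1$ be its generator. The module $P$ carries a commuting right action of $R$ with $p^iv=vp$ for $p\in R$ and $i\in S$, and by (B1) it is free over $R$ with basis $T^0_{w_0}T^1_{w_1}T^\infty_{w_\infty}v$. The center $Z$, acting through any factor, acts as right multiplication. Let $M\subset P$ be the $\mathcal{H}^{\otimes S}$-submodule generated by the elements $(e_s^ie_s^{j}-e_s^ie_s^{k})v$, for $s$ simple and $\{i,j,k\}=S$. Then $\widetilde C=P/M$. Note that $M$ is stable under right multiplication by $Z$; stability under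 $R$ is not claimed.

\begin{lemma}\label{lem:threepoint}
Fix a simple reflection $s$ and $u_0,u_1,u_\infty\in\mathcal{H}$ with $u_iT_s=\chi_iu_i$, $\chi_i\in\{q,-1\}$. Let $\nu$ be the number of $i$ with $\chi_i=-1$, and $\mathbf{u}=u_0\otimes u_1\otimes u_\infty$. There is a subspace $A\subset R$ such that $\mathbf{u}vA$ is the span of the elements $\mathbf{u}\,(p_0\otimes p_1\otimes p_\infty)(e^i_se^j_s-e^i_se^k_s)v$, for $p_0,p_1,p_\infty\in R$ and $\{i,j,k\}=S$, and such that $A\supset n_{s,\nu}R^s$, with equality if $\nu\in\{0,3\}$. In particular $\mathbf{u}v\,n_{s,\nu}R^s\subset M$.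
\end{lemma}

\begin{proof}
Let $\Delta_i$ be the map of Lemma~\ref{lem:delta} for $\chi_i$. By that lemma, applied in each factor,
\[
\mathbf{u}\,(p_0\otimes p_1\otimes p_\infty)(e^i_se^j_s-e^i_se^k_s)v=\mathbf{u}v\cdot\Delta_i(p_i)\big[\Delta_j(p_j)\,p_k-p_j\,\Delta_k(p_k)\big].
\]
Let $A$ be the span of the coefficients on the right. It is an $R^s$-submodule, because $\Delta_i$ is $R^s$-linear. Write $\eta=\eta_s$, $b=b_s$.

If $\nu\in\{0,3\}$, the three maps are equal, so the bracket is $R^s$-bilinear and alternating in $(p_j,p_k)$, and it equals $p_j'p_k''-p_j''p_k'$ times its value $\Delta(1)\eta-\Delta(\eta)$ at $(1,\eta)$. For $\nu=0$ this value is $(q+1)\eta-q(\eta+s(\eta))=-s(b)$, and $\Delta^+(R)=R^s$ since $\Delta^+(1)=q+1$; so $A=s(b)R^s$. For $\nu=3$ the value is $-b$, and $\Delta^-(R)=bR^s$; so $A=b^2R^s$.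

If $\nu=1$, take $k$ with $\chi_k=-1$ and all $p$ equal to $1$: since $\Delta^-(1)=0$, the coefficient is $(q+1)^2$. If $\nu=2$, take $i$ with $\chi_i=q$, and $p_i=1$, $p_j=\eta$, $p_k=1$: the coefficient is $(q+1)b$.
\end{proof}

\subsection{The component of a character}

The module $P$ has rank $|W|^3$ over $R$. To see torsion we pass to a piece of rank one. Let $\chi:H_W\to\mathbb{C}$ be a character; it is given by numbers $\chi_s=\chi(T_s)\in\{q,-1\}$ compatible with the braid relations. Put
\[
u_\chi=\sum_{w\in W}\chi(T_w)\,q^{-\ell(w)}\,T_w,\qquad \mathbf{u}_\chi=u_\chi^0u_\chi^1u_\chi^\infty .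
\]
Then $T_su_\chi=u_\chi T_s=\chi_su_\chi$. Indeed, if $\ell(sw)>\ell(w)$, the pair $\{w,sw\}$ contributes a multiple of $T_w+\frac{\chi_s}{q}T_{sw}$ to $u_\chi$, and since $\chi_s^2=(q-1)\chi_s+q$,
\[
T_s\Big(T_w+\frac{\chi_s}{q}T_{sw}\Big)=\chi_sT_w+\frac{q+(q-1)\chi_s}{q}T_{sw}=\chi_s\Big(T_w+\frac{\chi_s}{q}T_{sw}\Big);
\]
the pairs $\{w,ws\}$ give the statement on the right. Hence $u_\chi^2=c_\chi u_\chi$ with $c_\chi=\sum_w\chi(T_w)^2q^{-\ell(w)}>0$. Define
\begin{equation}\label{eq:Nchi}
n_s=\begin{cases}s(b_s)=(q\theta_{\alpha_s}-1)\eta_s&\text{if }\chi_s=q,\\ b_s^2=(q-\theta_{\alpha_s})^2\eta_s^2&\text{if }\chi_s=-1,\end{cases}\qquad N_\chi=\sum_{s\ \mathrm{simple}}n_sR^s\subset R .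
\end{equation}
The subspace $N_\chi$ is a $Z$-submodule of $R$, in general not an ideal.

\begin{proposition}\label{prop:isotypic}
For $f\in R$ one has $\mathbf{u}_\chi vf\in M$ if and only if $f\in N_\chi$.
\end{proposition}

\begin{proof}
By (B1), $u_\chi\mathcal{H}=u_\chi H_WR=u_\chi R$. So $\mathbf{u}_\chi M$ is spanned by the elements considered in Lemma~\ref{lem:threepoint}, for all simple $s$, with $\nu=0$ if $\chi_s=q$ and $\nu=3$ if $\chi_s=-1$. Hence $\mathbf{u}_\chi M=\mathbf{u}_\chi vN_\chi$. If $f\in N_\chi$, then $\mathbf{u}_\chi vf\in\mathbf{u}_\chi M\subset M$. Conversely, if $\mathbf{u}_\chi vf\in M$, then $c_\chi^3\mathbf{u}_\chi vf=\mathbf{u}_\chi(\mathbf{u}_\chi vf)\in\mathbf{u}_\chi vN_\chi$. The coefficient of the basis vector $v$ in $\mathbf{u}_\chi vg$ is $g$, so $g\mapsto\mathbf{u}_\chi vg$ is injective and $f\in N_\chi$.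
\end{proof}

Thus $f\mapsto\mathbf{u}_\chi vf$ embeds the $Z$-module $R/N_\chi$ in $\widetilde C$. By Lemma~\ref{lem:free} each $R/n_sR^s$ is free over the domain $R^s\supset Z$, so in semisimple rank one $R/N_\chi$ has no torsion. The first chance for torsion is a sum of two summands.

\section{The automorphic side}\label{sec:automorphic}

This section does not use (H). We first check that the $\mathrm{Eis}_\lambda$ belong to $C_{\mathrm{Aut}}$. The sets $K_ST(\mathbb{A})_\lambda U(\mathbb{A})$ are disjoint for different $\lambda$, because $K_S\cap B(\mathbb{A})=B(\mathbb{O})$. Since line bundles of degree $0$ on $\mathbb{P}^1$ are trivial, $T(\mathbb{A})_0=T(\mathbb{O})T(\mathbb{F})$. Fix $\tau\in T(\mathbb{A})_\lambda$ and a compact set $\Omega$ with $U(\mathbb{A})=\Omega\,U(\mathbb{F})$. Then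
\[
K_ST(\mathbb{A})_\lambda U(\mathbb{A})=K_S\tau T(\mathbb{F})U(\mathbb{A})=K_S\tau U(\mathbb{A})T(\mathbb{F})=K_S\tau\Omega\,B(\mathbb{F}).
\]
The compact set $K_S\tau\Omega$ is a finite union of cosets $K_Sg$, so $\mathrm{Eis}_\lambda$ has finite support; and $g^{-1}K_S\tau\Omega$ meets the discrete group $G(\mathbb{F})$ in a finite set, so the sum \eqref{eq:eis} is finite.

\subsection{The two relations}

\begin{lemma}\label{lem:translation}
For $\lambda,\mu\in\Lambda$ and $i\in S$ one has $J^i_\lambda\mathrm{Eis}_\mu=\mathrm{Eis}_{\lambda+\mu}$. In particular $\mathrm{Eis}_0$ satisfies the translation relation. Moreover $C_{\mathrm{Eis}}=\mathcal{H}^{\otimes S}\mathrm{Eis}_0$.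
\end{lemma}

\begin{proof}
Hecke operators act on the left and the sum in \eqref{eq:eis} on the right, so it suffices to compute with the $\varphi_\mu$. Let $\lambda$ be antidominant. Let $U^-$ be the unipotent radical of the opposite Borel subgroup, $I^\pm=I\cap U^\pm(\mathbb{F}_i)$ with $U^+=U$, and recall the Iwahori factorization $I=I^-T(\mathbb{O}_i)I^+$. Conjugation by $\varpi^\lambda$ scales the root subgroup of $\check\alpha$ by $\varpi^{\langle\check\alpha,\lambda\rangle}$, so $\varpi^{-\lambda}I^+\varpi^\lambda\subset I^+$ and $\varpi^\lambda I^-\varpi^{-\lambda}\subset I^-$. Hence the cosets in $I\varpi^\lambda I/I$ are the $y\varpi^\lambda I$ with $y\in I^-/\varpi^\lambda I^-\varpi^{-\lambda}$, and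
\[
(T^i_\lambda\varphi_\mu)(g)=\sum_y\varphi_\mu(\varpi^{-\lambda}y^{-1}g).
\]
This function is left $K_S$-invariant and right $U(\mathbb{A})$-invariant. By the Iwasawa and Bruhat decompositions, $G(\mathbb{F}_x)=\bigsqcup_{w\in W}I\dot wB(\mathbb{F}_x)$ for $x\in S$ and $G(\mathbb{F}_x)=K_xB(\mathbb{F}_x)$ otherwise, so it suffices to take $g=(\dot w_x)_{x\in S}\,\tau$ with $\tau\in T(\mathbb{A})$. A nonzero term requires $w_x=1$ for $x\ne i$, and, as $IB(\mathbb{F}_i)=I^-B(\mathbb{F}_i)$,
\[
\dot w_i\in y\varpi^\lambda I^-B(\mathbb{F}_i)=y\,(\varpi^\lambda I^-\varpi^{-\lambda})B(\mathbb{F}_i)\subset IB(\mathbb{F}_i),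
\]
so $w_i=1$. Then $\varpi^{-\lambda}y^{-1}\varpi^\lambda\in U^-(\mathbb{F}_i)$ must lie in $I^-B(\mathbb{F}_i)$, hence in $I^-$ because $U^-\cap B=1$; that is, $y$ is the trivial coset. Its contribution $\varphi_\mu(\varpi^{-\lambda}\tau)$ is $1$ if $\deg\tau=\lambda+\mu$ and $0$ otherwise, the point $i$ having degree $1$. So $T^i_\lambda\varphi_\mu=\varphi_{\lambda+\mu}$ for all $\mu$. Consequently $(T_\lambda^i)^{-1}\varphi_\mu=\varphi_{\mu-\lambda}$, and $J^i_\lambda\varphi_\mu=\varphi_{\lambda+\mu}$ for all $\lambda$.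

The space $\mathcal{H}^{\otimes S}\mathrm{Eis}_0$ contains all $\mathrm{Eis}_\lambda$, so it remains to show that it is stable under a spherical operator $h$ at $x\notin S$. Since $G(\mathbb{F}_x)=K_xB(\mathbb{F}_x)$, the function $h\varphi_0$ is supported on $K_ST(\mathbb{A})U(\mathbb{A})$. It is left $K_S$-invariant and right $T(\mathbb{A})_0U(\mathbb{A})$-invariant, so it depends only on the degree, and only finitely many degrees occur because $h$ has compact support. So $h\,\mathrm{Eis}_0$ is a finite combination of the $\mathrm{Eis}_\mu$. As $h$ commutes with $\mathcal{H}^{\otimes S}$, the claim follows.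
\end{proof}

\begin{lemma}\label{lem:reflection}
$\mathrm{Eis}_0$ satisfies the reflection relation.
\end{lemma}

\begin{proof}
Let $Q\supset B$ be the minimal parabolic subgroup of $s$, so $Q/B\cong\mathbb{P}^1$. The element $e_s$ is the indicator function of $I\sqcup I\dot sI$, the preimage of $Q(\mathbb{F}_q)$; so $e^x_s$ sums over the $q+1$ flags at $x$ that induce the same $Q$-reduction $F_{x,Q}$ as $F_x$. Hence $(e^0_se^1_s\mathrm{Eis}_0)(\mathcal{E},F_0,F_1,F_\infty)$ is the number of $B$-reductions of $\mathcal{E}$ of degree $0$ that restrict to $F_\infty$ at $\infty$ and whose induced $Q$-reduction $\mathfrak{Q}$ satisfies $\mathfrak{Q}|_x=F_{x,Q}$ for all $x\in S$. We group them by $\mathfrak{Q}$.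

The $B$-reductions inducing $\mathfrak{Q}$ are the sections of the $\mathbb{P}^1$-bundle $\Sigma=\mathfrak{Q}/B$, and a section of degree $\lambda$ has normal bundle of degree $\pm\langle\check\alpha_s,\lambda\rangle$. Suppose that $\Sigma$ has a section of degree $0\in\Lambda$. By Example~\ref{ex:pgl2}, $\Sigma$ is trivial and the sections with $\langle\check\alpha_s,\lambda\rangle=0$ are the constant ones. All of these have $\lambda=0$: a weight $\mu$ with $\langle\mu,\alpha_s\rangle=0$ extends to a character of $Q$, so $\langle\mu,\lambda\rangle$ depends only on $\mathfrak{Q}$ and vanishes, and such weights together with $\check\alpha_s$ span $\Lambda^\vee\otimes\mathbb{Q}$. Exactly one constant section passes through $F_\infty\in\Sigma_\infty(\mathbb{F}_q)$. So $(e^0_se^1_s\mathrm{Eis}_0)(\mathcal{E},F_0,F_1,F_\infty)$ is the number of $Q$-reductions $\mathfrak{Q}$ that satisfy $\mathfrak{Q}|_x=F_{x,Q}$ for all $x\in S$ and admit a $B$-reduction of degree $0$. The same argument gives the same number for the other two pairs of points.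
\end{proof}

So $hv\mapsto h\,\mathrm{Eis}_0$ defines a surjection $\widetilde C\to C_{\mathrm{Eis}}$.

\subsection{Torsion freeness}

A central element acts on the span of the $\mathrm{Eis}_\lambda$ by a combination of shifts, but a general element of $C_{\mathrm{Eis}}$ is not in that span. The positive definite inner product on $C_{\mathrm{Aut}}$ brings the problem back to the $\mathrm{Eis}_\lambda$. What then excludes a linear recurrence among the pairings is that a given bundle has no $B$-reduction of very dominant degree.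

\begin{proposition}\label{prop:torsionfree}
If $0\ne z\in Z$, $\psi\in C_{\mathrm{Eis}}$ and $z\psi=0$, then $\psi=0$.
\end{proposition}

\begin{proof}
Fix $i\in S$. The form $\langle\psi_1,\psi_2\rangle=\int_{G(\mathbb{A})/G(\mathbb{F})}\psi_1\overline{\psi_2}$ is positive definite on $C_{\mathrm{Aut}}$. Since the local groups are unimodular, $\langle h\psi_1,\psi_2\rangle=\langle\psi_1,h^*\psi_2\rangle$ with $h^*(y)=\overline{h(y^{-1})}$. The map $*$ is a conjugate-linear anti-automorphism of $\mathcal{H}$, so it preserves $Z$.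

\emph{Step 1: if $\psi'\in C_{\mathrm{Aut}}$ and $z^i\psi'=0$, then $\langle\psi',\mathrm{Eis}_0\rangle=0$.} Put $c(\lambda)=\langle\psi',\mathrm{Eis}_\lambda\rangle$. We first bound the support of $c$. Let $\omega$ be a dominant weight and $V$ a representation of $G$ with a $B$-stable line $V_\omega$ of weight $\omega$, such as the highest weight line of a Weyl module. For $g\in G(\mathbb{A})$ let $\mathcal{V}_g$ be the vector bundle with generic fiber $V\otimes\mathbb{F}$ and lattices $g_x^{-1}(V\otimes\mathbb{O}_x)$; up to isomorphism it depends only on the double coset of $g$. If $\mathrm{Eis}_\lambda(g)\ne0$, the double coset contains an element $\tau n$ with $\tau\in T(\mathbb{A})_\lambda$, $n\in U(\mathbb{A})$. The lattices of $\mathcal{V}_{\tau n}$ meet $V_\omega\otimes\mathbb{F}_x$ in $\omega(\tau_x)^{-1}V_\omega\otimes\mathbb{O}_x$, which defines a line subbundle of degree $\langle\omega,\lambda\rangle$. The degrees of the line subbundles of a fixed vector bundle are bounded above. Let $\omega_1,\dots,\omega_m\in\Lambda^\vee$ generate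 the dominant cone in $\Lambda^\vee\otimes\mathbb{R}$, which is rational polyhedral and of full dimension. Since $\psi'$ has finite support, there is $C$ such that $c(\lambda)\ne0$ implies $\langle\omega_j,\lambda\rangle\le C$ for all $j$.

The combinations $\sum_jx_j\omega_j$ with all $x_j>0$ form a nonempty open set, which is not covered by the countably many hyperplanes orthogonal to the nonzero $\lambda\in\Lambda$. So we can choose $x_j>0$ such that $l(\lambda)=\sum_jx_j\langle\omega_j,\lambda\rangle$ is injective on $\Lambda$. If $\langle\omega_j,\lambda\rangle\le C$ for all $j$ and $l(\lambda)\ge A$, then each $\langle\omega_j,\lambda\rangle$ is also bounded below; as the $\omega_j$ span, there are finitely many such $\lambda$. Thus, if $c\ne0$, the function $l$ attains its maximum on the support of $c$ at a unique $\lambda_0$. Write $z^*=\sum_\mu d_\mu J_\mu\ne0$. By Lemma~\ref{lem:translation}, for all $\lambda$,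
\[
0=\langle z^i\psi',\mathrm{Eis}_\lambda\rangle=\Big\langle\psi',\sum_\mu d_\mu\mathrm{Eis}_{\lambda+\mu}\Big\rangle=\sum_\mu\overline{d_\mu}\,c(\lambda+\mu).
\]
Let $\mu_0$ minimize $l$ on $\{\mu:d_\mu\ne0\}$ and take $\lambda=\lambda_0-\mu_0$. For $\mu\ne\mu_0$ with $d_\mu\ne0$ we have $l(\lambda+\mu)>l(\lambda_0)$, so the term vanishes, and $\overline{d_{\mu_0}}c(\lambda_0)=0$, a contradiction. Hence $c=0$.

\emph{Step 2.} Write $\psi=h\,\mathrm{Eis}_0$ with $h\in\mathcal{H}^{\otimes S}$. Since $z^i$ is central, $\psi'=h^*\psi$ satisfies $z^i\psi'=h^*z^i\psi=0$. By Step 1, $\langle\psi,\psi\rangle=\langle\mathrm{Eis}_0,h^*\psi\rangle=0$.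
\end{proof}

\begin{corollary}\label{cor:criterion}
Let $\chi$ be a character of $H_W$ and let $f\in R$ satisfy $f\notin N_\chi$ and $zf\in N_\chi$ for some $0\ne z\in Z$. Then the class of $u^0_\chi u^1_\chi u^\infty_\chi f^0$ in $\widetilde C$ is a nonzero element of the kernel of $\widetilde C\to C_{\mathrm{Eis}}$.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:isotypic} the class $\xi$ of $\mathbf{u}_\chi vf$ is nonzero, and $z\xi$, the class of $\mathbf{u}_\chi vzf$, is zero. The image of $\xi$ in $C_{\mathrm{Eis}}$ is killed by $z$, so it vanishes by Proposition~\ref{prop:torsionfree}.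
\end{proof}

\section{The counterexample for $\mathrm{SO}_5$}\label{sec:B2}

Let $G$ be split adjoint of type $B_2$. Then $\Lambda=\mathbb{Z}e_1\oplus\mathbb{Z}e_2$ and the roots are $\pm e_1^*$, $\pm e_2^*$, $\pm e_1^*\pm e_2^*$, all surjective on $\Lambda$. The simple roots are $\check\alpha_1=e_1^*-e_2^*$ and $\check\alpha_2=e_2^*$, with coroots $\alpha_1=e_1-e_2$ and $\alpha_2=2e_2$. Put $a=\theta_{e_1}=q^{3/2}J_{e_1}$ and $b=\theta_{e_2}=q^{1/2}J_{e_2}$. Then $R=\mathbb{C}[a^{\pm1},b^{\pm1}]$, the reflection $s_1$ exchanges $a$ and $b$, and $s_2$ fixes $a$ and inverts $b$. Write $T_j=T_{s_j}$. The braid relation $T_1T_2T_1T_2=T_2T_1T_2T_1$ contains each generator twice on each side, so $\chi(T_1)=q$, $\chi(T_2)=-1$ defines a character of $H_W$, with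
\[
u_\chi=(1+T_1)\big(1-q^{-1}T_2-q^{-1}T_2T_1+q^{-2}T_2T_1T_2\big).
\]
Take $\eta_{s_1}=b$ and $\eta_{s_2}=b^{-1}$, and let $r$ be either square root of $q$. Then \eqref{eq:Nchi} reads
\[
N_\chi=n_1R^{s_1}+n_2R^{s_2},\qquad n_1=qa-b,\qquad n_2=(qb^{-1}-b)^2=\frac{(r-b)^2(r+b)^2}{b^2}.
\]
Both $n_1$ and $n_2$ vanish at the point $(a,b)=(r^{-1},r)$, hence so does every element of $N_\chi$. We look for $f\in R$ that does not vanish there and can be written $f=n_1G_1+n_2G_2$ with \emph{rational} functions $G_j$ invariant under $s_j$; clearing denominators by an element of $Z$ then gives the hypothesis of Corollary~\ref{cor:criterion}.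

The $G_j$ must have poles through the point, and the symmetries dictate where. A simple pole of $G_2$ along $b=r$ costs nothing, since $n_2$ vanishes there twice. By $s_2$-invariance it brings a pole along $b=r^{-1}$, which must cancel against a pole of $G_1$. By $s_1$-invariance $G_1$ then has a pole along $a=r^{-1}$, which must cancel against a pole of $G_2$, and here the chain closes, since this curve is $s_2$-stable. To match the remaining factor $(r+b)^2$ of $n_2$ we take the $s_1$-invariant element
\[
f=f_r=\frac{(a+r)^2(b+r)^2}{ab}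
\]
and try, with a constant $\kappa$ and a polynomial $B(a)$,
\[
G_1=\frac{\kappa f}{(ra-1)(rb-1)},\qquad G_2=-\frac{(a+r)^2B(a)}{a\,(ra-1)}\cdot\frac{b}{(r-b)(rb-1)} .
\]
The last factor is invariant under $b\mapsto b^{-1}$, so $G_j$ is $s_j$-invariant, and
\[
n_1G_1+n_2G_2=f\cdot\frac{\kappa(qa-b)-(r-b)B(a)}{(ra-1)(rb-1)} .
\]
Vanishing of the numerator along $b=r^{-1}$ determines the ratio of $B$ to $\kappa$: for $\kappa=q-1$ it gives $B=r^3a-1$. The numerator then also vanishes along $a=r^{-1}$, where it is $(q-1)(r-b)-(r-b)(q-1)$. This coincidence is the counterexample. Explicitly,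
\begin{equation}\label{eq:identity}
(q-1)(qa-b)-(r-b)(r^3a-1)=r^3ab-q(a+b)+r=r(ra-1)(rb-1),
\end{equation}
as one sees from $(q-1)(qa-b)=q^2a-qa-qb+b$ and $(r-b)(r^3a-1)=q^2a-r^3ab-r+b$. Therefore
\begin{equation}\label{eq:rational}
n_1G_1+n_2G_2=rf\qquad\text{for }\kappa=q-1,\ B=r^3a-1 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:B2}]
We have $f(r^{-1},r)=(r^{-1}+r)^2(2r)^2=4(q+1)^2\ne0$, so $f\notin N_\chi$. Let
\[
z=\big(a+a^{-1}-r-r^{-1}\big)\big(b+b^{-1}-r-r^{-1}\big)=\frac{(r-a)(r-b)(ra-1)(rb-1)}{q\,ab},
\]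
a nonzero element of $Z$. Then
\[
qzG_1=(q-1)\frac{(r-a)(r-b)(a+r)^2(b+r)^2}{a^2b^2}\in R^{s_1},\qquad qzG_2=-\frac{(r^3a-1)(r-a)(a+r)^2}{a^2}\in R^{s_2},
\]
and \eqref{eq:rational} gives $zf\in N_\chi$. By Corollary~\ref{cor:criterion}, the class of
\begin{equation}\label{eq:element}
u^0_\chi\,u^1_\chi\,u^\infty_\chi\,\Big(\frac{(a+r)^2(b+r)^2}{ab}\Big)^{0}\in\mathcal{H}^{\otimes S}
\end{equation}
(the superscript $0$ denotes the factor $\mathcal{H}^0$) is nonzero in $\widetilde C$, while this element annihilates $\mathrm{Eis}_0$.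
\end{proof}

\section{The generic structure}\label{sec:generic}

By Section~\ref{sec:automorphic}, the relations hold, the map $\widetilde C\to C_{\mathrm{Eis}}$ is surjective, its target is torsion free, and therefore its kernel contains the torsion. To finish the proof of Theorem~\ref{thm:structure} we show that the map becomes an isomorphism of spaces of dimension $|W|^3$ over the fraction field of $Z$. This needs an upper bound for $\widetilde C$ and a lower bound for $C_{\mathrm{Eis}}$. The lower bound requires no automorphic input: the algebra that acts is central simple, and all its modules have dimension divisible by $|W|^3$.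

Let $L=\operatorname{Frac}R$ and $k=\operatorname{Frac}Z$. Multiplying a denominator by its $W$-conjugates shows that $L=R\otimes_Zk$ and $L^s=R^s\otimes_Zk$. As $W$ acts faithfully, $L/k$ is Galois with group $W$. For a $Z$-module $V$ write $V_k=V\otimes_Zk$. Then $\mathcal{H}_k=\bigoplus_wT_wL$, and \eqref{eq:bernstein} holds for $p\in L$ by $k$-linearity.

\subsection{Intertwiners}

Fix a simple reflection $s$ and write $\theta=\theta_{\alpha_s}$, $e=e_s$, $\bar e=q-T_s$. Then $eT_s=qe$, $\bar eT_s=-\bar e$, $e^2=(q+1)e$, $\bar ee=0$ and $e+\bar e=q+1$. Put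
\[
c=\frac{q-\theta}{1-\theta},\qquad s(c)=\frac{1-q\theta}{1-\theta},\qquad c+s(c)=q+1,\qquad \iota_s=e-c .
\]
Formula \eqref{eq:bernstein} reads $pe=e\,s(p)+c\,(p-s(p))$. Subtracting $pc$ gives $p\,\iota_s=\iota_s\,s(p)$, which is the reason for the definition. Moreover
\begin{equation}\label{eq:iota}
e\,\iota_s=e\,s(c),\qquad \bar e\,\iota_s=-\bar e\,c,\qquad \iota_s^2=c\,s(c)\in L^\times .
\end{equation}
The first two follow from $e^2=(q+1)e$ and $\bar ee=0$. For the third, $ce=e\,s(c)+c^2-c\,s(c)$, so $\iota_s^2=(q+1)e-ce-ec+c^2=e\,(q+1-c-s(c))+c\,s(c)$.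

For $w\in W$ let $\iota_w$ be the product of the $\iota_s$ along a fixed reduced word. It is invertible, and $p\,\iota_w=\iota_w\,w^{-1}(p)$. Since $T_{w'}L\,\iota_s=T_{w'}\iota_sL\subset T_{w'}L+T_{w's}L$, induction on the length gives $\iota_w\in T_w+\sum_{\ell(w')<\ell(w)}T_{w'}L$, so the $\iota_w$ form a basis of $\mathcal{H}_k$ as a right $L$-space. If $\sum_w\iota_wp_w$ commutes with all $p\in L$, then $(w^{-1}(p)-p)p_w=0$, so $p_w=0$ for $w\ne1$: the centralizer of $L$ is $L$. Applied to $\iota_{ww'}^{-1}\iota_w\iota_{w'}$ this gives $\iota_w\iota_{w'}\in\iota_{ww'}L^\times$.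

An algebra $\bigoplus_w\iota_wL$ with these rules is a crossed product of the Galois extension $L/k$, and crossed products are central simple over $k$, of dimension $|W|^2$. Tensor products of central simple algebras are central simple, so $\mathcal{A}=\mathcal{H}_k\otimes_k\mathcal{H}_k\otimes_k\mathcal{H}_k$ is central simple of dimension $|W|^6$. It acts on $P_k$, $\widetilde C_k$ and $(C_{\mathrm{Eis}})_k$ because the three actions of $Z$ agree. By Wedderburn's theorem $\mathcal{A}\cong M_n(\mathbb{D})$ with a division algebra $\mathbb{D}$ of dimension $m^2$; then $nm=|W|^3$, and every finite-dimensional module is a sum of copies of $\mathbb{D}^n$, of dimension $nm^2=|W|^3m$. So \emph{every finite-dimensional $\mathcal{A}$-module has dimension divisible by $|W|^3$.}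

\subsection{The upper bound}

The space $P_k=\bigoplus\iota^0_{w_0}\iota^1_{w_1}\iota^\infty_{w_\infty}vL$ has dimension $|W|^4$ over $k$. We show that the reflection relation identifies summands that differ by the diagonal action of $W$. Put $\iota^{(3)}_w=\iota^0_w\iota^1_w\iota^\infty_w$.

\begin{lemma}\label{lem:diagonal}
Let $V$ be the image of $vL$ in $\widetilde C_k$. Then $\iota^{(3)}_wV=V$ for all $w\in W$.
\end{lemma}

\begin{proof}
It suffices to treat $w=s$. Let $\mathbf{e}$ run over the eight products with one factor from each $\{e^i,\bar e^i\}$, and let $\nu$ be the number of factors $\bar e$; note that $\sum\mathbf{e}=(q+1)^3$. Write $b=b_s$ and $n_\nu=n_{s,\nu}$. By \eqref{eq:iota}, $\mathbf{e}\,\iota^{(3)}_sv=\mathbf{e}v\cdot s(c)^{3-\nu}(-c)^\nu$ in $P_k$. We have $c/s(c)=-b/s(b)$, and $n_\nu/s(n_\nu)=(b/s(b))^{\nu-1}$ for each of the four values of $\nu$. Hence, with $c_1=c^{-1}s(c)^{-2}$, which does not depend on $\nu$,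
\[
\mathbf{e}\,\iota_s^{(3)}v\,c_1=\mathbf{e}v\cdot(-1)^\nu\Big(\frac{c}{s(c)}\Big)^{\nu-1}=-\,\mathbf{e}v\cdot\frac{n_\nu}{s(n_\nu)} .
\]
For $p\in L$ this gives
\[
\mathbf{e}vp-\mathbf{e}\,\iota^{(3)}_sv\,c_1s(p)=\mathbf{e}v\,n_\nu\Big(\frac{p}{n_\nu}+s\Big(\frac{p}{n_\nu}\Big)\Big)\in\mathbf{e}v\,n_\nu L^s,
\]
which lies in $M_k$ by Lemma~\ref{lem:threepoint}. Summing over $\mathbf{e}$, we find that $vp$ and $\iota^{(3)}_s\,v\,c_1s(p)$ have the same image in $\widetilde C_k$. As $p$ runs over $L$, so does $c_1s(p)$.
\end{proof}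

\begin{proof}[End of the proof of Theorem~\ref{thm:structure}]
The subspace $V$ is stable under the copy of $L$ in each factor, since $p^iv=vp$. By Lemma~\ref{lem:diagonal} and the rule $\iota_w\iota_{w'}\in\iota_{ww'}L^\times$,
\[
\iota^0_{w_0}\iota^1_{w_1}\iota^\infty_{w_\infty}V=\iota^0_{w_0}\iota^1_{w_1}\iota^\infty_{w_\infty}\,\iota^{(3)}_{w_\infty^{-1}}V=\iota^0_{w_0w_\infty^{-1}}\,\iota^1_{w_1w_\infty^{-1}}V .
\]
So $\widetilde C_k=\sum_{w_0,w_1}\iota^0_{w_0}\iota^1_{w_1}V$ has dimension at most $|W|^2\cdot[L:k]=|W|^3$. Its quotient $(C_{\mathrm{Eis}})_k$ is nonzero, because $C_{\mathrm{Eis}}$ is torsion free and $\mathrm{Eis}_0(1)\ge\varphi_0(1)=1$; so this quotient has dimension at least $|W|^3$. Hence $\widetilde C_k\cong(C_{\mathrm{Eis}})_k$ has dimension $|W|^3$. Since $k$ is flat over $Z$, the kernel of $\widetilde C\to C_{\mathrm{Eis}}$ becomes zero over $k$, that is, it is torsion.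
\end{proof}

\section{Semisimple rank at most one}\label{sec:rankone}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
\emph{Tori.} Here $W=1$, $\mathcal{H}=R=Z$ and $\widetilde C=P=R$ is torsion free, so Theorem~\ref{thm:structure} applies.

\emph{Semisimple rank one.} Here $W=\{1,s\}$ and $Z=R^s$. The elements $e,\bar e$ form a basis of $H_W$, so $P=\bigoplus_{\mathbf{e}}\mathbf{e}vR$ over the eight products $\mathbf{e}$ of the proof of Lemma~\ref{lem:diagonal}. By Lemma~\ref{lem:threepoint}, $M^\flat=\bigoplus_{\mathbf{e}}\mathbf{e}v\,n_{s,\nu}R^s$ is contained in $M$, and by Lemma~\ref{lem:free} the quotient $P/M^\flat$ is free of rank $8$ over $Z$. It surjects onto $\widetilde C$, and then onto $C_{\mathrm{Eis}}$, which has rank $|W|^3=8$ by Theorem~\ref{thm:structure}. The kernel of the composite has rank $0$ inside a free module, so it is zero. Hence $P/M^\flat=\widetilde C\cong C_{\mathrm{Eis}}$, and this module is free of rank $8$ over $Z$.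

\emph{Products.} Let $G=\prod_jG_j$. A root of $G_j$ factors through the coweight lattice $\Lambda_j$ of $G_j$, so each $G_j$ satisfies (H). The group $G(\mathbb{A})$, its subgroups $K_S$, $G(\mathbb{F})$, $B(\mathbb{F})$ and the support of $\varphi_0$ are products, so $\mathcal{H}$, $C_{\mathrm{Aut}}$ and $\mathrm{Eis}_0$ are external tensor products over $\mathbb{C}$. The left ideal of relations is generated by the translation relations for $\lambda\in\Lambda_j$ and the reflection relations for the simple reflections of $G_j$, for all $j$. So $\widetilde C(G)=\bigotimes_j\widetilde C(G_j)$, and $C_{\mathrm{Eis}}(G)=\bigotimes_jC_{\mathrm{Eis}}(G_j)$ by Lemma~\ref{lem:translation}. The map for $G$ is the tensor product of the maps for the $G_j$, which are isomorphisms.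
\end{proof}

\section{Multiple edges}\label{sec:multiple}

By Corollary~\ref{cor:criterion} we need $f\in R\setminus N_\chi$ with $zf\in N_\chi$. We first replace the second condition by one linear equation $\Xi(f)=0$. Then we localize at a point of $\operatorname{Spec}R$ that sees only the two ends of the multiple edge, solve the problem for the rank two subgroup, and transport the solution to $W$. We keep the fields $L\supset k$ of Section~\ref{sec:generic}.

\subsection{The saturation of $N_\chi$}

Let $\chi$ be any character of $H_W$ and $\Phi\subset\Lambda$ the set of coroots, with positive part $\Phi^+$. Recall that two simple reflections are conjugate in $W$ if and only if they are joined by a path of simple edges; along a simple edge the braid relation of length $3$ forces $\chi_s=\chi_{s'}$. So there is a $W$-invariant function $m:\Phi\to\{-1,2\}$ with $m(\alpha_s)=-1$ if $\chi_s=q$ and $m(\alpha_s)=2$ if $\chi_s=-1$. The exponents are chosen so that $n_s\in b_s^{m(\alpha_s)}(L^s)^\times$; for $\chi_s=q$ use $s(b_s)=b_s^{-1}\cdot b_s\,s(b_s)$.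

The summands $n_sL^s$ are twisted by different factors $n_s$. We look for one function $Y$ that untwists all of them. Let $\delta=\frac12\sum_{\beta\in\Phi^+}m(\beta)\beta\in\frac12\Lambda$ and, in $\operatorname{Frac}\mathbb{C}[\frac12\Lambda]$,
\[
Y=\theta_{-\delta}\prod_{\beta\in\Phi^+}(q-\theta_\beta)^{m(\beta)},\qquad \Xi(f)=\sum_{w\in W}\operatorname{sgn}(w)\,w(f/Y).
\]
A simple reflection $s$ permutes $\Phi^+\setminus\{\alpha_s\}$ and preserves $m$, so $s\delta=\delta-m(\alpha_s)\alpha_s$. Hence $\langle\check\alpha_s,\delta\rangle=m(\alpha_s)$, and by induction $w\delta-\delta\in\Lambda$ for all $w$. It follows that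
\begin{equation}\label{eq:untwist}
Y/n_s\ \text{ is $s$-invariant for every simple } s,
\end{equation}
because $Y/b_s^{m(\alpha_s)}=\theta_{m(\alpha_s)\omega_s-\delta}\prod_{\beta\ne\alpha_s}(q-\theta_\beta)^{m(\beta)}$ and $\langle\check\alpha_s,m(\alpha_s)\omega_s-\delta\rangle=0$.

\begin{lemma}\label{lem:saturation}
If $f\in N_\chi$, then $\Xi(f)=0$. If $f\in R$ and $\Xi(f)=0$, then $zf\in N_\chi$ for some $0\ne z\in Z$.
\end{lemma}

\begin{proof}
For $g\in R^s$ the function $n_sg/Y$ is $s$-invariant, so the terms of $w$ and $ws$ in $\Xi(n_sg)$ cancel. Conversely, let $h=f/Y$, an element of the $W$-stable space $\mathcal{L}=Y^{-1}L=\theta_\delta L$. If $w=sw'$ and $h'=\operatorname{sgn}(w')w'h$, then $h-\operatorname{sgn}(w)wh=(h-h')+(1+s)h'$. By induction on the length, $h-\operatorname{sgn}(w)wh\in\sum_s\mathcal{L}^s$ for all $w$. Summing over $w$ and using $\Xi(f)=0$ gives $h\in\sum_s\mathcal{L}^s$. By \eqref{eq:untwist}, $(Y/n_s)\mathcal{L}^s\subset L^s$, so $f\in\sum_sn_sL^s$, and $L^s=R^s\otimes_Zk$.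
\end{proof}

We regard points $t$ of $\operatorname{Spec}R$ as homomorphisms $\Lambda\to\mathbb{C}^\times$, $\lambda\mapsto\theta_\lambda(t)$, with $\theta_\lambda(wt)=\theta_{w^{-1}\lambda}(t)$, so that $(wf)(t)=f(w^{-1}t)$.

\begin{remark}
The test of Section~\ref{sec:B2}, evaluation at a common zero $t$ of the $n_s$, detects nothing when $\chi_s=q$ for all $s$. In that case $\theta_{\alpha_s}(t)=q^{-1}$ for all $s$, and $\theta_{-\delta}\Xi(f)=\sum_w\operatorname{sgn}(w)\theta_{w\delta-\delta}\,w(f)\prod_{\beta\in\Phi^+}(q-\theta_{w\beta})$. For $w\ne1$ some $w\beta$ is the negative of a simple coroot and the term vanishes at $t$, while the term of $w=1$ is a nonzero multiple of $f(t)$. So $\Xi(f)=0$ implies $f(t)=0$.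
\end{remark}

\subsection{The character, the point and the functional}

Let $s_1,s_2$ be joined by an edge of multiplicity $d\in\{2,3\}$, with $\alpha_1$ the short and $\alpha_2$ the long coroot: $\langle\check\alpha_1,\alpha_2\rangle=-d$ and $\langle\check\alpha_2,\alpha_1\rangle=-1$. A connected Dynkin diagram is a tree, so $s_1,s_2$ are not joined by a path of simple edges and are not conjugate; this is where the multiple edge is used. Let $\chi_s=q$ if $s$ is conjugate to $s_1$, and $\chi_s=-1$ otherwise. Braid relations of even length hold for any values, and those of length $3$ join conjugate reflections, so $\chi$ is a character. Write $n_j=n_{s_j}$.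

Let $W'=\langle s_1,s_2\rangle$, $\Phi'=\Phi\cap(\mathbb{Z}\alpha_1+\mathbb{Z}\alpha_2)$, $\Phi'^+=\Phi'\cap\Phi^+$. On $\Phi'$ the function $m$ is $-1$ on short and $2$ on long coroots. Factor $Y=Y'Y''$ with
\[
Y'=\theta_{-\delta}\prod_{\beta\in\Phi'^+}(q-\theta_\beta)^{m(\beta)},\qquad Y''=\prod_{\beta\in\Phi^+\setminus\Phi'}(q-\theta_\beta)^{m(\beta)},
\]
and put $\Xi'(f)=\sum_{w\in W'}\operatorname{sgn}(w)\,w(f/Y')$. The group $W'$ permutes $\Phi^+\setminus\Phi'$, so $Y''$ is $W'$-invariant, and by \eqref{eq:untwist} $Y'/n_j$ is $s_j$-invariant for $j=1,2$.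

\begin{lemma}\label{lem:point}
There is a point $t_1$ with $\theta_{\alpha_1}(t_1)=q^{-1}$ and $\theta_{\alpha_2}(t_1)=q$ such that $wt_1\notin W't_1$ for $w\in W\setminus W'$ and $\theta_\beta(t_1)\ne q$ for $\beta\in\Phi\setminus\Phi'$.
\end{lemma}

\begin{proof}
A point $t_0$ with the two prescribed values exists because $\alpha_1,\alpha_2$ are linearly independent and $\mathbb{C}^\times$ is divisible. Let $H$ be the identity component of $\{\theta_{\alpha_1}=\theta_{\alpha_2}=1\}$, a torus with Lie algebra $\mathfrak{h}=\{\xi\in\operatorname{Hom}(\Lambda,\mathbb{C}):\xi(\alpha_1)=\xi(\alpha_2)=0\}$. All points of $t_0H$ have the prescribed values. Recall that the stabilizer in $W$ of a dominant real functional is generated by the simple reflections that fix it. The space $\mathfrak{h}$ contains a real functional that is positive on the other simple coroots, and its stabilizer is $W'$. So an element $w\notin W'$ does not fix $\mathfrak{h}$ pointwise. If $w$ fixed $t_0H$ pointwise, it would fix $H$ and $\mathfrak{h}$ pointwise; so it fixes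 only a proper closed subset of $t_0H$. A coroot $\beta\notin\Phi'$ involves another simple coroot, so it is nonzero on $\mathfrak{h}$, and $\theta_\beta$ is not constant on $t_0H$. Choose $t_1$ in the irreducible variety $t_0H$ outside these finitely many proper closed subsets. If $wt_1=w't_1$ with $w\notin W'$, $w'\in W'$, then $w'^{-1}w\notin W'$ fixes $t_1$, which is excluded.
\end{proof}

Fix such a $t_1$. Let $R_{\mathrm{loc}}=R[1/h]$ with $h=\prod_{\beta\in\Phi\setminus\Phi'}(q-\theta_\beta)$, which is $W'$-invariant and nonzero at $t_1$, and let $N'_{\mathrm{loc}}=n_1R_{\mathrm{loc}}^{s_1}+n_2R_{\mathrm{loc}}^{s_2}$. Define a linear functional $D$ on $R_{\mathrm{loc}}$ as follows. If $d=2$, let $D(f)=f(t_1)$. If $d=3$, choose $\xi\in\operatorname{Hom}(\Lambda,\mathbb{C})$ with $\xi(\alpha_1)=0$, $\xi(\alpha_2)=1$, let $\partial_\xi$ be the derivation with $\partial_\xi\theta_\lambda=\xi(\lambda)\theta_\lambda$, and let $D(f)=(\partial_\xi f)(t_1)$. In both cases $D$ kills the functions that vanish to order $2$ at $t_1$, and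
\begin{equation}\label{eq:Dkills}
D(N'_{\mathrm{loc}})=0 :
\end{equation}
the element $n_2$ vanishes to order $2$ at $t_1$, and $n_1$ is a multiple of $q\theta_{\alpha_1}-1$, which vanishes at $t_1$ and is killed by $\partial_\xi$.

\subsection{The rank two problem}

\begin{proposition}\label{prop:ranktwo}
There is $f'\in R$ with $\Xi'(f')=0$ and $D(f')\ne0$, and with $f'(t_1)=0$ if $d=3$.
\end{proposition}

\begin{proof}[Proof for $d=2$]
The elements $a,b$ of Section~\ref{sec:B2} may not lie in $R$, but they exist in $\mathbb{C}[\frac12\Lambda]$: put $a=\theta_{\alpha_1+\alpha_2/2}$ and $b=\theta_{\alpha_2/2}$. Then $a/b=\theta_{\alpha_1}$ and $b^2=\theta_{\alpha_2}$; from $s_1\alpha_2=\alpha_2+2\alpha_1$ and $s_2\alpha_1=\alpha_1+\alpha_2$ we see that $s_1$ exchanges $a,b$ and that $s_2$ fixes $a$ and inverts $b$. Moreover $(qa-b)/n_1=\theta_{\omega_{s_1}+\alpha_2/2}$ is $s_1$-invariant and $(qb^{-1}-b)^2/n_2=\theta_{2\omega_{s_2}-\alpha_2}$ is $s_2$-invariant, the exponents being orthogonal to $\check\alpha_1$ and $\check\alpha_2$ respectively.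 So \eqref{eq:rational} writes $f_r/Y'$ as the sum of an $s_1$-invariant and an $s_2$-invariant function, whence $\Xi'(f_r)=0$, for both square roots $r$. From $f_r=(a+2r+q/a)(b+2r+q/b)$ we get
\[
f'=\tfrac12(f_r+f_{-r})=ab+\frac{q^2}{ab}+q\Big(\frac ab+\frac ba\Big)+4q=\theta_{\alpha_1+\alpha_2}+q^2\theta_{-\alpha_1-\alpha_2}+q(\theta_{\alpha_1}+\theta_{-\alpha_1})+4q,
\]
which lies in $R$, and $f'(t_1)=1+q^2+q(q^{-1}+q)+4q=2(q+1)^2\ne0$.
\end{proof}

\begin{proof}[Proof for $d=3$]
We solve the equation $\Xi'(f)=0$ in the completion of $R$ along the orbit $W't_1$, where it becomes a condition on power series, and then approximate.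

\emph{The orbit.} Put $\beta_j=\alpha_2+j\alpha_1$ for $0\le j\le3$ and $\gamma=2\alpha_2+3\alpha_1$. Then $\Phi'^+=\{\alpha_1,\beta_0,\beta_1,\beta_2,\beta_3,\gamma\}$, with $\alpha_1,\beta_1,\beta_2$ short. The linear map $w_1$ with $\alpha_1\mapsto-\beta_2$, $\alpha_2\mapsto\beta_3$ sends $\Phi'^+$ to the fourth row of the table below. These six elements and their negatives exhaust $\Phi'$, so $\{-\beta_2,\beta_3\}$ is a base. As $W'$ is transitive on bases and preserves lengths, $w_1$ is induced by an element of $W'$. Let $t=w_1t_1$, so $\theta_{w_1\lambda}(t)=\theta_\lambda(t_1)$. Then $\theta_{\beta_2}(t)=\theta_{\beta_3}(t)=q$, hence $\theta_{\alpha_1}(t)=1$ and $\theta_{\alpha_2}(t)=q$.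
\[
\begin{array}{c|cccccc}
\beta&\alpha_1&\beta_0&\beta_1&\beta_2&\beta_3&\gamma\\\hline
m(\beta)&-1&2&-1&-1&2&2\\
\theta_\beta(t)&1&q&q&q&q&q^2\\
w_1\beta&-\beta_2&\beta_3&\alpha_1&-\beta_1&-\gamma&-\beta_0\\
\theta_{w_1\beta}(t)&q^{-1}&q&1&q^{-1}&q^{-2}&q^{-1}
\end{array}
\]
The stabilizer of $t$ in $W'$ is $\{1,s_1\}$. Indeed, $\theta_\lambda(s_1t)=\theta_\lambda(t)\theta_{\alpha_1}(t)^{-\langle\check\alpha_1,\lambda\rangle}=\theta_\lambda(t)$; and the stabilizer fixes the functional $\lambda\mapsto\log_q|\theta_\lambda(t)|$ on $\mathbb{Z}\Phi'$, which is dominant with values $0,1$ on $\alpha_1,\alpha_2$. We work at $t$ because its stabilizer is generated by a simple reflection. Also $t\ne t_1$, as $\theta_{\alpha_1}$ differs.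

\emph{Completion.} Let $Z'=R^{W'}$, a Noetherian ring over which $R$ is finite, and let $\mathfrak{n}\subset Z'$ be the maximal ideal below $t$; the points of $\operatorname{Spec}R$ above it form the orbit $W't$. Let $\hat Z'$ be the $\mathfrak{n}$-adic completion. It is flat over $Z'$, and $\hat R=R\otimes_{Z'}\hat Z'=\prod_{t'\in W't}\hat R_{t'}$ is the product of the completed local rings, which are power series rings; $w\in W'$ maps $\hat R_{t'}$ to $\hat R_{wt'}$. For $w\in W'$ put $c_w=\operatorname{sgn}(w)\,Y'/wY'\in L^\times$, and let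
\[
\Gamma(f)=Y'\,\Xi'(f)=\sum_{w\in W'}c_w\,w(f).
\]
Then $c_{ww'}=c_w\,w(c_{w'})$, and therefore $c_w\,w(\Gamma(f))=\Gamma(f)$. Let $0\ne p_0\in R$ clear the denominators of all $c_w$. The kernel $\mathcal{N}$ of $\Xi'$ on $R$ is the kernel of the $Z'$-linear map $p_0\Gamma:R\to R$, so by flatness $\hat{\mathcal{N}}=\mathcal{N}\otimes_{Z'}\hat Z'$ is the kernel of $p_0\Gamma$ on $\hat R$. The element $p_0$ is nonzero in each domain $\hat R_{t'}$, and the component of $\Gamma(\hat f)$ at $wt$ is $c_w$ times the $w$-translate of its component at $t$. So $\hat f\in\hat{\mathcal{N}}$ if and only if the component of $\Gamma(\hat f)$ in $\operatorname{Frac}\hat R_t$ vanishes.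

\emph{The local equation.} Take $\hat f$ with nonzero components only at $t$ and $t_1$, and put $\mathcal{F}=w_1(\hat f_{t_1})\in\hat R_t$. The $w$ with $wt=t$ are $1,s_1$, and those with $wt_1=t$ are $w_1,s_1w_1$. So the component of $\Gamma(\hat f)$ at $t$ is $g+c_{s_1}s_1(g)$ with $g=\hat f_t+c_{w_1}\mathcal{F}$. Let $b=b_{s_1}=(q-\theta_{\alpha_1})\eta_{s_1}$, a unit at $t$. Since $Y'/s_1(b)$ is $s_1$-invariant, $c_{s_1}=-s_1(b)/b$, and $g+c_{s_1}s_1(g)=b^{-1}(bg-s_1(bg))$. The condition is that $bg$ be $s_1$-invariant.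

For $\lambda\in\Lambda$ let $x_\lambda=\log(\theta_\lambda/\theta_\lambda(t))\in\hat R_t$. It is additive in $\lambda$, a basis of $\Lambda\otimes\mathbb{C}$ gives a coordinate system, and $s_1x_\lambda=x_{s_1\lambda}$. Put $x=x_{\beta_1}$ and $y=x_{\beta_2}$. These are part of a coordinate system, $s_1$ exchanges them since $s_1\beta_1=\beta_2$, and $x_{\beta_0}=2x-y$. The function $q-\theta_{\beta_j}=q(1-\exp x_{\beta_j})$ is a unit times $x_{\beta_j}$. By the table, the factors of $Y'$ that vanish at $t$ are those of $\beta_0,\beta_1,\beta_2,\beta_3$, with exponents $2,-1,-1,2$, and the only such factor of $w_1Y'$ is that of $\beta_3$, with exponent $2$. Hence $bc_{w_1}=\epsilon\,(2x-y)^2/(xy)$ with a unit $\epsilon\in\hat R_t^\times$, and the condition becomes: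
\begin{equation}\label{eq:local}
xy\cdot b\hat f_t+(2x-y)^2\,\epsilon\mathcal{F}\quad\text{is $s_1$-invariant.}
\end{equation}

\emph{Solving it.} Modulo $xy$, the series $(2x-y)^2\epsilon\mathcal{F}$ must agree with an invariant one. On $x=0$ the factor $(2x-y)^2$ is $y^2$, and on $y=0$ it is $4x^2$. A constant term $c_0$ of $\epsilon\mathcal{F}$ would thus require $c_0=4c_0$; this is why we use a derivative in place of evaluation. At first order, $\epsilon\mathcal{F}=y+\frac x4$ gives $y^3$ and $x^3$ on the two branches, as does $(x+y)^3$. So set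
\[
\mathcal{F}=\epsilon^{-1}\Big(y+\frac x4\Big),\qquad \hat f_t=b^{-1}\,\frac{(x+y)^3-(2x-y)^2(y+\frac x4)}{xy}.
\]
The numerator vanishes modulo $x$, where it is $y^3-y^2\cdot y$, and modulo $y$, where it is $x^3-4x^2\cdot\frac x4$; so it is divisible by $xy$ and $\hat f_t\in\hat R_t$. The expression in \eqref{eq:local} is $(x+y)^3$, which is invariant. So $\hat f\in\hat{\mathcal{N}}$. Further $\hat f_{t_1}=w_1^{-1}\mathcal{F}$ vanishes at $t_1$, and $\partial_\xi(w_1^{-1}x_\lambda)=\xi(w_1^{-1}\lambda)$. By the table $w_1^{-1}\beta_2=-\alpha_1$ and $w_1^{-1}\beta_1=-\beta_2=-2\alpha_1-\alpha_2$, on which $\xi$ takes the values $0$ and $-1$. Hence $(\partial_\xi\hat f_{t_1})(t_1)=-\frac14\epsilon(t)^{-1}\ne0$.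

\emph{Approximation.} As $\mathcal{N}$ is finite over $Z'$, we have $\mathcal{N}/\mathfrak{n}^2\mathcal{N}=\hat{\mathcal{N}}/\mathfrak{n}^2\hat{\mathcal{N}}$. Choose $f'\in\mathcal{N}$ with $f'-\hat f\in\mathfrak{n}^2\hat R$. Elements of $\mathfrak{n}$ vanish at $t_1\in W't$, so $f'$ and $\hat f_{t_1}$ agree to first order at $t_1$: $f'(t_1)=0$ and $D(f')\ne0$.
\end{proof}

\subsection{From $W'$ to $W$}

The functional $D$ need not kill the summands $n_sR^s$ with $s\ne s_1,s_2$. We correct this by a partial antisymmetrization over $W'\backslash W$. Let $X=\{w\in W:w^{-1}\Phi'^+\subset\Phi^+\}$, the set of minimal length representatives of $W'\backslash W$; membership can be tested on $\alpha_1,\alpha_2$. Put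
\[
\Psi(f)=\sum_{w\in X}\operatorname{sgn}(w)\,Y'\,w(f/Y)=\sum_{w\in X}\operatorname{sgn}(w)\,\frac{Y'}{wY}\,w(f).
\]
For $w\in X$ one has $w\Phi^+\cap\Phi'=\Phi'^+$, so the factors of $Y'$ cancel and
\[
\frac{Y'}{wY}=\theta_{w\delta-\delta}\prod_{\beta\in\Phi^+,\ w\beta\notin\Phi'}(q-\theta_{w\beta})^{-m(\beta)}\in R_{\mathrm{loc}} .
\]
Thus $\Psi$ maps $R$ to $R_{\mathrm{loc}}$.

\begin{lemma}\label{lem:psi}
$\Psi(N_\chi)\subset N'_{\mathrm{loc}}$.
\end{lemma}

\begin{proof}
Let $f=n_sg$ with $g\in R^s$; then $h_0=f/Y$ is $s$-invariant by \eqref{eq:untwist}. The set of $w\in X$ with $ws\in X$ is stable under $w\mapsto ws$, and the terms of $w$ and $ws$ cancel. Let $w\in X$ with $ws\notin X$. Then for some $j\in\{1,2\}$ the coroot $w^{-1}\alpha_j$ is positive and $sw^{-1}\alpha_j$ is negative, so $w\alpha_s=\alpha_j$ and $ws=s_jw$ (this is Deodhar's lemma). In particular $\chi_s=\chi_{s_j}$, and \eqref{eq:Nchi} shows that $w(n_s)=n_j\epsilon'$ with a unit $\epsilon'$ of $R$. Up to sign the term of $w$ is $n_j\cdot\big[\epsilon'\,w(g)\,Y'/wY\big]$,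 with the bracket in $R_{\mathrm{loc}}$. The bracket equals $(Y'/n_j)\,w(h_0)$, and both factors are $s_j$-invariant, since $s_jwh_0=wsh_0=wh_0$. So the term lies in $n_jR_{\mathrm{loc}}^{s_j}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:multiple}]
By \eqref{eq:Dkills} and Lemma~\ref{lem:psi}, the functional $D\circ\Psi$ kills $N_\chi$. It involves the points $w^{-1}t_1$, $w\in X$, and we modify the element $f'$ of Proposition~\ref{prop:ranktwo} so that only $t_1$ contributes. For $1\ne w\in X$ we have $w^{-1}\notin W'$, so $w^{-1}t_1\notin W't_1$ by Lemma~\ref{lem:point}, and the maximal ideals of $R^{W'}$ below $w^{-1}t_1$ and below $t_1$ are distinct. By the Chinese remainder theorem applied to their squares, there is $\phi\in R^{W'}$ such that $\phi-1$ vanishes to order $2$ at $t_1$ and $\phi$ vanishes to order $2$ at $w^{-1}t_1$ for all $1\ne w\in X$. Put $f=f'\phi$.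

Since $\phi/Y''$ is $W'$-invariant, summing first over the cosets $wW'$ gives
\[
\Xi(f)=\sum_{w\in W/W'}\operatorname{sgn}(w)\,w\big((\phi/Y'')\,\Xi'(f')\big)=0,
\]
where $w$ runs over coset representatives. By Lemma~\ref{lem:saturation}, $zf\in N_\chi$ for some $0\ne z\in Z$. In $\Psi(f)$ the term of $w\ne1$ contains the factor $w(\phi)$, which vanishes to order $2$ at $t_1$, so $D$ kills it. The term of $w=1$ is $f'\phi/Y''$, and $Y''$ is a unit of $R_{\mathrm{loc}}$. Using $\phi(t_1)=1$, and for $d=3$ the Leibniz rule with $f'(t_1)=0$, we get $D(\Psi(f))=Y''(t_1)^{-1}D(f')\ne0$. So $f\notin N_\chi$, and Corollary~\ref{cor:criterion} applies.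
\end{proof}

\begin{thebibliography}{9}

\bibitem{Lusztig}
Lusztig, \emph{Affine Hecke algebras and their graded version}, JAMS (1989).

\bibitem{Saffat}
Tahsin Saffat, \emph{Hecke action on tamely ramified Eisenstein series over $\mathbb{P}^1$}, arXiv:2309.11085 (2023).

\end{thebibliography}
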